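# Willmore 2-spheres in $S^n$ have energy in $4\pi\mathbb Z$

## 1. The theorem and the quantity it quantizes

**Theorem A.** Let $x:S^2\to S^n$, $n\ge 3$, be a Willmore immersion. Then $W(x)\in 4\pi\mathbb Z_{\ge 0}$. Hence, by Montiel's result (b) below, for every $n\ge 4$ the set of energies of Willmore 2-spheres in $S^n$ is exactly $\{4\pi k: k\ge 0\}$.

Let us unpack this. All maps are $C^\infty$. An immersion $x:S^2\to S^n$ into the unit sphere induces a metric $g$, a Gauss curvature $K$ and an area element $dA$ on $S^2$. Write $N$ for the normal bundle of $x$ in $S^n$ (rank $n-2$), $\nabla$ for the normal connection on $N$, $A$ for the second fundamental form (an $N$-valued symmetric form), $H=\frac12\operatorname{tr}A$, and $A^\circ=A-gH$ for the trace-free part. The energy is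
$$W(x)=\int_{S^2}(|H|^2-K+1)\,dA ,$$
and $x$ is **Willmore** if it is a critical point of $W$. We give $S^2$ the complex structure and orientation induced by $x$, and $z=x_1+ix_2$ (sometimes just $dx\,dy$ in integrals) denotes a local holomorphic coordinate. The pairing $\langle\,,\rangle$ is always extended complex-bilinearly.

In an orthonormal frame $A_{11}=H+A^\circ_{11}$, $A_{22}=H-A^\circ_{11}$, $A_{12}=A_{12}^\circ$. The Gauss equation $K=1+\langle A_{11},A_{22}\rangle-|A_{12}|^2$ becomes
$$|H|^2-K+1=|A^\circ_{11}|^2+|A^\circ_{12}|^2=\tfrac12|A^\circ|^2 .\tag{1}$$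
So $W\ge 0$, and $W$ measures the failure of $x$ to be umbilic.

Two results are recalled for orientation. (a) For every $n$, the energy of a Willmore 2-sphere in $S^n$ is $2\pi k$ with $k\in\mathbb Z_{\ge0}$. (b) (Montiel) In $S^4$ the energy is $4\pi k$, and every $k\in\mathbb Z_{\ge0}$ occurs. The question whether (b) persists for $n>4$ is taken from Xiang Ma, Changping Wang, Peng Wang, "Classification of Willmore 2-spheres in the 5-dimensional sphere", arXiv:1409.2427 (2014), where the affirmative answer is a conjecture. Composing Montiel's examples with a totally geodesic $S^4\subset S^n$ realizes all values $4\pi k$, so the content is that no odd multiple of $2\pi$ occurs. The proof below does not use (a), and uses (b) only for realization.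

**A useful identity.** The Gauss formula says that the Hessian of the $\mathbb R^{n+1}$-valued function $x$ is $\nabla_i\nabla_jx=A_{ij}-g_{ij}x$: the $N$-part is $A_{ij}$, and $\langle\partial_i\partial_jx,x\rangle=-\langle x_i,x_j\rangle=-g_{ij}$. Taking the trace,
$$\Delta x=2(H-x).\tag{2}$$

**Example 1.1 (great sphere).** For a totally geodesic $S^2$, $A=0$, so $W=0$.

**Example 1.2 (Veronese sphere).** Map $y\in S^2\subset\mathbb R^3$ to $x(y)=\sqrt{3/2}\,(yy^T-\frac13I)$ in the 5-dimensional space of trace-free symmetric matrices. Since $|yy^T-\frac13I|^2=1-\frac23+\frac13=\frac23$, we have $|x|=1$. For $v\perp y$, $|dx(v)|^2=\frac32|vy^T+yv^T|^2=3|v|^2$, so the induced metric is three times the round one: $K=\frac13$ and the area is $12\pi$. The components of $x$ are spherical harmonics of degree 2, with eigenvalue $-6$ for the round Laplacian and hence $-2$ for the induced one, so (2) gives $H=0$. We shall derive the Euler–Lagrange equation in Section 3; it holds trivially when $H=0$. The energy is $W=\int(1-\frac13)\,dA=\frac23\cdot12\pi=8\pi$.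

## 2. Harmonic subbundles of a flat bundle

The proof replaces the surface by a family of subspaces of a fixed vector space. Let $\nu\in\{0,1\}$, $N_0\ge1$, and let $\mathbb E=\mathbb R^{\nu,N_0-\nu}$ have $\nu$ negative directions.

**Definition.** Let $V\subset S^2\times\mathbb E$ be a smooth oriented subbundle with $V^\perp$ positive definite; then $V$ has $\nu$ negative directions and $\mathbb E=V\oplus V^\perp$ pointwise. Let $\nabla$ denote the projected connections: $\nabla v=(dv)^V$ on $V$ and $\nabla w=(dw)^\perp$ on $V^\perp$. Put $\beta(v)=(dv)^\perp$ for $v\in\Gamma(V)$. This is linear over functions, so $\beta=\beta_z\,dz+\beta_{\bar z}\,d\bar z$ is a 1-form with values in $\mathrm{Hom}(V,V^\perp)$. Call $V$ **harmonic** if $\nabla_{\bar z}\beta_z=0$, where $(\nabla_{\bar z}\beta_z)v=\nabla_{\bar z}(\beta_zv)-\beta_z(\nabla_{\bar z}v)$. Its **energy** is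
$$E(V)=\int_{S^2}2\langle\beta_z,\beta_{\bar z}\rangle\,dx\,dy,\qquad \langle\beta_z,\beta_{\bar z}\rangle=\operatorname{tr}(\beta_{\bar z}^*\beta_z)=\sum_a\langle\beta_zv_a,\beta_{\bar z}v^a\rangle,$$
with $(v_a),(v^a)$ dual bases of $V^{\mathbb C}$ and $*$ the adjoint for the bilinear form.

For another holomorphic coordinate $w$, $\beta_w=z_w\beta_z$ and $\nabla_{\bar w}\beta_w=|z_w|^2\nabla_{\bar z}\beta_z$, so both notions are independent of the coordinate; the integrand is $i\langle\beta_z,\beta_{\bar z}\rangle\,dz\wedge d\bar z$.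

**Reality.** For every $V$, harmonic or not, the operator $\nabla_{\bar z}\beta_z$ is real. Indeed, for $v\in\Gamma(V)$, $\partial_{\bar z}v=\nabla_{\bar z}v+\beta_{\bar z}v$, so the $V^\perp$-part of $\partial_z\partial_{\bar z}v$ is $\beta_z\nabla_{\bar z}v+\nabla_z(\beta_{\bar z}v)$. Likewise the $V^\perp$-part of $\partial_{\bar z}\partial_zv$ is $\beta_{\bar z}\nabla_zv+\nabla_{\bar z}(\beta_zv)$. Equating them,
$$(\nabla_z\beta_{\bar z})v=\nabla_z(\beta_{\bar z}v)-\beta_{\bar z}\nabla_zv=\nabla_{\bar z}(\beta_zv)-\beta_z\nabla_{\bar z}v=(\nabla_{\bar z}\beta_z)v,\tag{3}$$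
and $\nabla_z\beta_{\bar z}=\overline{\nabla_{\bar z}\beta_z}$ because $\beta$ is real.

**Example 2.1 (maps to spheres).** For $\varphi:S^2\to S^m$ let $V=\mathbb R\varphi\subset S^2\times\mathbb R^{m+1}$, $\nu=0$. As $\varphi_z\perp\varphi$, we have $\beta_z\varphi=\varphi_z$ and $\nabla_{\bar z}\varphi=0$, so $(\nabla_{\bar z}\beta_z)\varphi=(\varphi_{z\bar z})^\perp$. Thus $V$ is harmonic exactly when $\varphi$ is a harmonic map, and $E(V)=\int2\langle\varphi_z,\varphi_{\bar z}\rangle\,dx\,dy=\frac12\int|d\varphi|^2$. For the identity of $S^2$ this is $\frac12\cdot2\cdot4\pi=4\pi$.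

**Example 2.2 (a harmonic bundle of energy $2\pi$).** Let $V_0\subset\mathbb C^2=\mathbb R^4$ be the tautological complex line over $\mathbb{CP}^1=S^2$, $\nu=0$. Let $J$ be multiplication by $i$ on $\mathbb C^2$, and let $(\mathbb R^4)^{\mathbb C}=W^+\oplus W^-$ be its $\pm i$ eigenspaces. They are isotropic: for $v,w\in W^{\pm}$, $\langle v,w\rangle=\langle Jv,Jw\rangle=-\langle v,w\rangle$. The map $v\mapsto v^+=\frac12(v-iJv)$ identifies $\mathbb C^2\cong W^+$ complex linearly, since $(Jv)^+=iv^+$. Put $v^-=\overline{v^+}=\frac12(v+iJv)$. Then $\langle v^+,\overline{v^+}\rangle=\frac12|v|^2$.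

Both $V_0$ and $V_0^\perp$ are $J$-invariant, so $\nabla$ and $\beta$ commute with $J$, and $\nabla$ preserves the pieces $V_0^\pm=V_0^{\mathbb C}\cap W^\pm$. Take $s=(1,z)$. Then $s^+$ is a holomorphic section of $V_0^+$ with $(s^+)_z=(0,1)^+$, and $s^-=\overline{s^+}$. So $\beta_{\bar z}=0$ on $V_0^+$ and, conjugating, $\beta_z=0$ on $V_0^-$. Write $(s^+)_z=as^++\tau$ with $\tau\in(V_0^\perp)^{\mathbb C}$. Then $\beta_zs^+=\tau$ and
$$\nabla_{\bar z}\tau=\big((s^+)_{z\bar z}-a_{\bar z}s^+-a(s^+)_{\bar z}\big)^\perp=0 .$$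
Since $\nabla_{\bar z}s^+=0$, this gives $(\nabla_{\bar z}\beta_z)s^+=0$. Since $\nabla_{\bar z}s^-\in V_0^-$, also $(\nabla_{\bar z}\beta_z)s^-=0$. So $V_0$ is harmonic, at $z=\infty$ by continuity. The dual basis of $s^+,s^-$ is $2s^-/|s|^2,\,2s^+/|s|^2$. As $\tau=((0,1)^\perp)^+$,
$$\langle\beta_z,\beta_{\bar z}\rangle=\frac{2\langle\tau,\bar\tau\rangle}{|s|^2}=\frac{|(0,1)^\perp|^2}{|s|^2}=\frac1{(1+|z|^2)^2},\qquad E(V_0)=\int\frac{2\,dx\,dy}{(1+|z|^2)^2}=2\pi .$$
So harmonicity alone does not force $E\in4\pi\mathbb Z$. The bundle $V_0$ is not trivial: $w_2(V_0)=c_1(V_0)\bmod2=1$.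

The analytic heart of the lecture is the following statement.

**Proposition 1.** If $V$ is harmonic, $N_0-\nu\ge4$, and $V,V^\perp$ admit global smooth pseudo-orthonormal frames, then $E(V)\in4\pi\mathbb Z$.

Section 3 attaches to a Willmore immersion a harmonic $V$ with $E(V)=W(x)$, Sections 4 and 5 prove Proposition 1, and Section 6 shows that immersed spheres satisfy its frame hypothesis.

## 3. The conformal Gauss map of a Willmore surface

Here $x$ is a conformal immersion of a Riemann surface $M$ into $S^n$. For Theorem A, $M=S^2$. In Section 7 we also need $M=S^2$ minus finitely many points; then "Willmore" means critical for variations of compact support. The normal bundle $N$ and the other notation are as before.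

**Step 1: structure equations.** We want the derivatives of $x$ in complex notation. Let $g=e^{2u}|dz|^2$, so $\langle x_z,x_z\rangle=0$ and $\langle x_z,x_{\bar z}\rangle=\frac12e^{2u}$. Put $\Omega=A(\partial_z,\partial_z)$. Then
$$x_{zz}=2u_zx_z+\Omega,\qquad x_{z\bar z}=\tfrac12e^{2u}(H-x),\qquad\nabla_{\bar z}\Omega=\tfrac12e^{2u}\nabla_zH.\tag{4}$$
For the first, $\langle x_{zz},x\rangle=-\langle x_z,x_z\rangle=0$, $\langle x_{zz},x_z\rangle=0$, and $\langle x_{zz},x_{\bar z}\rangle=\partial_z(\frac12e^{2u})-\langle x_z,x_{z\bar z}\rangle=u_ze^{2u}$, because $\langle x_z,x_{z\bar z}\rangle=\frac12\partial_{\bar z}\langle x_z,x_z\rangle=0$. The second is (2) with $\Delta=4e^{-2u}\partial_z\partial_{\bar z}$. For the third, compare the $N$-parts of $(x_{zz})_{\bar z}$ and $(x_{z\bar z})_z$: they are $u_ze^{2u}H+\nabla_{\bar z}\Omega$ and $u_ze^{2u}H+\frac12e^{2u}\nabla_zH$.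

With $e_j=e^{-u}\partial_j$, $\Omega=\frac14e^{2u}(A_{11}-A_{22}-2iA_{12})=\frac12e^{2u}(A^\circ_{11}-iA^\circ_{12})$, so by (1)
$$|H|^2-K+1=4e^{-4u}\langle\Omega,\bar\Omega\rangle.\tag{5}$$

**Step 2: the bundle $V$.** This step defines $V$ and identifies $V^\perp$ with $N$. In $\mathbb R^{1,n+1}$ with metric $-dx_0^2+\sum_{j\ge1}dx_j^2$ put
$$X=(1,x),\quad Z=(0,H-x),\quad T=dX(TM),\quad V=\mathrm{span}\{X,Z\}\oplus T .$$
We have $\langle X,X\rangle=0$, $\langle X,Z\rangle=-1$, $\langle Z,Z\rangle=|H|^2+1$, and $X,Z\perp T$. The Gram determinant of $X,Z$ is $-1$, so $V$ has signature $(1,3)$ and $V^\perp$ is positive definite of rank $n-2$. By (4), $X_{z\bar z}=\frac12e^{2u}Z$, so $V^{\mathbb C}=\mathrm{span}\{X,X_z,X_{\bar z},X_{z\bar z}\}$.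

For $\mu\in N$ set $\psi_\mu=(0,\mu)+\langle\mu,H\rangle X$. Then $\psi_\mu\perp X,T$ and $\langle\psi_\mu,Z\rangle=\langle\mu,H\rangle-\langle\mu,H\rangle=0$, so $\psi:N\to V^\perp$. It is isometric, and the ranks agree, so it is an isomorphism. Since $(0,\mu)=\psi_\mu-\langle\mu,H\rangle X$, we have $(0,\mu)^\perp=\psi_\mu$ and the $V$-part of $(0,\mu)$ is a multiple of $X$. The derivative $d\mu$ has no $x$-component ($\langle d\mu,x\rangle=-\langle\mu,dx\rangle=0$), so $d\psi_\mu\equiv(0,\nabla\mu)$ modulo $T$ and $X$, and $(d\psi_\mu)^\perp=\psi_{\nabla\mu}$. Thus $\psi$ is parallel, and we write $V^\perp=N$.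

**Step 3: $\beta$ and the energy.** We compute $\beta_z$ and show $E(V)=W(x)$. Since $X_z,X_{\bar z},X_{z\bar z}\in V^{\mathbb C}$ and by (4),
$$\beta_zX=0,\qquad\beta_zX_{\bar z}=0,\qquad\beta_zX_z=\Omega,\qquad\beta_zZ=\nabla_zH.\tag{6}$$
Let $\hat X=Z+\frac12(|H|^2+1)X$. It is null, orthogonal to $T$, and $\langle X,\hat X\rangle=-1$. The basis $X,\hat X,X_z,X_{\bar z}$ has dual basis $-\hat X,-X,2e^{-2u}X_{\bar z},2e^{-2u}X_z$. Since $\beta X=0$ and $\beta_zX_{\bar z}=0$, only the $X_z$ term survives in the sum defining $\langle\beta_z,\beta_{\bar z}\rangle$, and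
$$2\langle\beta_z,\beta_{\bar z}\rangle=4e^{-2u}\langle\Omega,\bar\Omega\rangle=(|H|^2-K+1)\,e^{2u}.\tag{7}$$
As $dA=e^{2u}dx\,dy$, for $M=S^2$ this gives $E(V)=W(x)\ge0$.

**Step 4: $\nabla_{\bar z}\beta_z$.** We compute it on the basis $X,X_{\bar z},X_z,Z$.

* $v=X$: $-\beta_zX_{\bar z}=0$.
* $v=X_{\bar z}$: $X_{\bar z\bar z}=2u_{\bar z}X_{\bar z}+(0,\bar\Omega)$, whose $V$-part is a combination of $X_{\bar z}$ and $X$. Both are killed by $\beta_z$, so we get $0$.
* $v=X_z$: $\nabla_{\bar z}\Omega-\beta_zX_{z\bar z}=\nabla_{\bar z}\Omega-\frac12e^{2u}\nabla_zH=0$ by (4).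
* $v=Z$: from $\langle H_{\bar z},x_z\rangle=-\langle H,x_{z\bar z}\rangle=-\frac12e^{2u}|H|^2$ and $\langle H_{\bar z},x_{\bar z}\rangle=-\langle H,\bar\Omega\rangle$ we get
$$Z_{\bar z}=(0,\nabla_{\bar z}H)-2e^{-2u}\langle H,\bar\Omega\rangle X_z-(|H|^2+1)X_{\bar z}.$$
The $V$-part of the first term is a multiple of $X$. So $(\nabla_{\bar z}\beta_z)Z=\nabla_{\bar z}\nabla_zH+2e^{-2u}\langle H,\bar\Omega\rangle\Omega$.

By (3) and since $Z$ is real, the last expression equals its real part. Now $\nabla_{\bar z}\nabla_z=\frac14(\nabla_1+i\nabla_2)(\nabla_1-i\nabla_2)$ has real part $\frac14(\nabla_1^2+\nabla_2^2)$, which is $\frac14e^{2u}\Delta^\perp$ on real sections, where $\Delta^\perp$ is the Laplacian of the normal connection. In an orthonormal frame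
$$\sum_{i,j}A^\circ_{ij}\langle A^\circ_{ij},H\rangle=2A^\circ_{11}\langle A^\circ_{11},H\rangle+2A^\circ_{12}\langle A^\circ_{12},H\rangle=8e^{-4u}\,\mathrm{Re}(\Omega\langle\bar\Omega,H\rangle).$$
Hence
$$(\nabla_{\bar z}\beta_z)Z=\tfrac14e^{2u}\Big(\Delta^\perp H+\sum_{i,j}A^\circ_{ij}\langle A^\circ_{ij},H\rangle\Big).\tag{8}$$

**Step 5: the Euler–Lagrange equation.** We show that the bracket in (8) is the gradient of $W$. Let $\zeta$ be a section of $N$ with compact support and $x_s=(x+s\zeta)/|x+s\zeta|$. Let $\delta=\partial_s|_{s=0}$, so $\delta x=\zeta$. The integral $\int K\,dA$ does not vary: apply Gauss–Bonnet on a compact domain with smooth boundary that contains the support of $\zeta$ in its interior; near the boundary nothing changes. By (2), $|H|^2+1=\frac14|\Delta x|^2$, so $\delta W$ is the variation of $\frac14\int|\Delta_gx|^2dA$.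

First, $h_{ij}:=\delta g_{ij}=\langle\zeta_i,x_j\rangle+\langle x_i,\zeta_j\rangle=-2\langle A_{ij},\zeta\rangle$, so $\operatorname{tr}h=-4\langle H,\zeta\rangle$ and $\delta\,dA=\frac12\operatorname{tr}h\,dA=-2\langle H,\zeta\rangle dA$. From $\Delta f=g^{ij}(\partial_i\partial_jf-\Gamma_{ij}^kf_k)$,
$$(\delta\Delta)x=-h^{ij}\nabla_i\nabla_jx-g^{ij}(\delta\Gamma^k_{ij})x_k .$$
The vector $\Delta x=2(H-x)$ is orthogonal to $x_k$, and $\nabla_i\nabla_jx=A_{ij}-g_{ij}x$, so in an orthonormal frame
$$\tfrac12\langle\Delta x,(\delta\Delta)x\rangle=-\sum h_{ij}\langle A_{ij},H\rangle-\operatorname{tr}h=2\sum\langle A_{ij},H\rangle\langle A_{ij},\zeta\rangle+4\langle H,\zeta\rangle.$$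
Second, integrating by parts, $\int\frac12\langle\Delta x,\Delta\zeta\rangle dA=\int\frac12\langle\Delta\Delta x,\zeta\rangle dA=\int\langle\Delta H-\Delta x,\zeta\rangle dA$. Since $\langle H,x\rangle=0=\langle H,x_i\rangle$, the derivative of $H$ in $\mathbb R^{n+1}$ is $D_iH=\nabla_iH-\sum_j\langle A_{ij},H\rangle x_j$ in an orthonormal frame. So the $N$-part of $\Delta H$ is $\Delta^\perp H-\sum A_{ij}\langle A_{ij},H\rangle$. The $N$-part of $\Delta x$ is $2H$. Third, $\delta\,dA$ contributes $-2(|H|^2+1)\langle H,\zeta\rangle$. Adding, the multiples of $H$ without $|H|^2$ are $4-2-2=0$, and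
$$\delta W=\int\Big\langle\Delta^\perp H+\sum A_{ij}\langle A_{ij},H\rangle-2|H|^2H,\zeta\Big\rangle dA=\int\Big\langle\Delta^\perp H+\sum A^\circ_{ij}\langle A^\circ_{ij},H\rangle,\zeta\Big\rangle dA,$$
because $\sum A_{ij}\langle A_{ij},H\rangle=\sum A^\circ_{ij}\langle A^\circ_{ij},H\rangle+2|H|^2H$ (the mixed terms vanish as $A^\circ$ is trace-free).

So a Willmore immersion satisfies $\Delta^\perp H+\sum A^\circ_{ij}\langle A^\circ_{ij},H\rangle=0$. Tangential variation fields generate reparametrizations and do not change $W$, so conversely this equation implies that $x$ is Willmore. Together with (8) and the vanishing on $X,X_z,X_{\bar z}$: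
$$x\ \text{is Willmore}\iff V\ \text{is harmonic.}\tag{9}$$

## 4. A loop of flat connections, and why going all the way round loses a factor 2

Let $V$ be as in Proposition 1. We use the standard fact that a matrix 1-form $\alpha$ on a simply connected manifold, with values in the Lie algebra of $G$ and with $d\alpha+\alpha\wedge\alpha=0$, is $\Phi^{-1}d\Phi$ for a unique $G$-valued $\Phi$ with prescribed value at one point, and that $\Phi$ depends smoothly on parameters.

**Step 1: the frame form.** This step turns $\beta$ into a matrix. Combine the frames of $V$ and $V^\perp$ into a matrix function $F$ with values in $O(\mathbb E)$, and let $\alpha=F^{-1}dF=\alpha_{\mathfrak k}+\alpha_{\mathfrak p}$ be the splitting into block-diagonal and off-diagonal parts. In the frames, $\alpha_{\mathfrak k}$ is the connection $\nabla$, the lower-left block of $\alpha_{\mathfrak p}$ is $\beta$, and the upper-right block is $-\beta^*$. Write $\alpha_{\mathfrak p}=\alpha'+\alpha''$, $\alpha'=\mathsf A\,dz$, $\alpha''=\bar{\mathsf A}\,d\bar z$.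 The frames are global, so all of these are global forms on $S^2$. Multiplying blocks,
$$\operatorname{tr}(\mathsf A\bar{\mathsf A})=-\operatorname{tr}(\beta_z^*\beta_{\bar z})-\operatorname{tr}(\beta_z\beta_{\bar z}^*)=-2\langle\beta_z,\beta_{\bar z}\rangle.\tag{10}$$

**Step 2: inserting a parameter.** Harmonicity lets us rotate $\alpha'$ and $\alpha''$ and keep flatness. With $\alpha_{\mathfrak k}=k_z\,dz+k_{\bar z}\,d\bar z$,
$$d\alpha'+\alpha_{\mathfrak k}\wedge\alpha'+\alpha'\wedge\alpha_{\mathfrak k}=(\mathsf A_{\bar z}+[k_{\bar z},\mathsf A])\,d\bar z\wedge dz,$$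
whose blocks are $\nabla_{\bar z}\beta_z$ and minus its adjoint. So harmonicity says that this vanishes; conjugating, the same holds for $\alpha''$. For $t\in\mathbb R$ let
$$\alpha_t=e^{-it}\alpha'+\alpha_{\mathfrak k}+e^{it}\alpha'' .$$
It is real, since $\overline{\alpha'}=\alpha''$, and takes values in $\mathfrak{so}(\mathbb E)$. Because $\alpha'\wedge\alpha'=0=\alpha''\wedge\alpha''$ and the $e^{\pm it}$ terms vanish,
$$d\alpha_t+\alpha_t\wedge\alpha_t=d\alpha_{\mathfrak k}+\alpha_{\mathfrak k}\wedge\alpha_{\mathfrak k}+\alpha'\wedge\alpha''+\alpha''\wedge\alpha'=0,$$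
the middle expression being the block-diagonal part of $d\alpha+\alpha\wedge\alpha=0$.

Let $G$ be the identity component of $O(\mathbb E)$. Fix $p_0\in S^2$. There is a unique $\Phi_t:S^2\to G$ with $\Phi_t^{-1}d\Phi_t=\alpha_t$ and $\Phi_t(p_0)=I$, and $\Phi(p,t)=\Phi_t(p)$ is smooth.

**Step 3: the Cartan 3-form sees the energy.** Let $\omega=\operatorname{tr}(\theta\wedge\theta\wedge\theta)$ with $\theta=g^{-1}dg$ on $G$. By cyclicity $\operatorname{tr}\theta^4=0$, and $d\theta=-\theta\wedge\theta$ gives $d\omega=-\operatorname{tr}\theta^4=0$. The form $\omega$ is left-invariant, and it is invariant under conjugation by any $q\in O(\mathbb E)$, since this replaces $\theta$ by $q\theta q^{-1}$. We claim that for every $L>0$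
$$\int_{S^2\times[0,L]}\Phi^*\omega=\pm12L\,E(V),\tag{11}$$
the sign depending only on orientation conventions.

Write $\Phi^*\theta=\alpha_t+\eta\,dt$ with $\eta=\Phi_t^{-1}\partial_t\Phi_t$. On a surface $\alpha_t\wedge\alpha_t\wedge\alpha_t=0$, and moving a 1-form cyclically past a 2-form costs no sign, so the three terms with one $dt$ agree:
$$\Phi^*\omega=3\operatorname{tr}(\alpha_t\wedge\alpha_t\,\eta)\wedge dt.$$
To evaluate this, let $d$ be the differential along $S^2$. The $dt$-part of the Maurer–Cartan equation for $\Phi^*\theta$ is $(-\partial_t\alpha_t+d\eta+\alpha_t\eta-\eta\alpha_t)\wedge dt=0$, so $d\eta=\partial_t\alpha_t-\alpha_t\eta+\eta\alpha_t$. Hence, with $d\alpha_t=-\alpha_t\wedge\alpha_t$,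
$$d\operatorname{tr}(\alpha_t\eta)=-\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)-\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t)+\operatorname{tr}(\alpha_t\wedge(\alpha_t\eta-\eta\alpha_t)) .$$
Since $\operatorname{tr}(\alpha_t\wedge\eta\alpha_t)=-\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)$, the right side is $\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)-\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t)$. The 1-form $\operatorname{tr}(\alpha_t\eta)$ is global on the closed surface $S^2$, so
$$\int_{S^2}\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)=\int_{S^2}\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t).$$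
Here $\partial_t\alpha_t=-ie^{-it}\alpha'+ie^{it}\alpha''$ is off-diagonal, so $\alpha_{\mathfrak k}$ contributes nothing to the trace. The remaining terms give $i\operatorname{tr}(\alpha'\wedge\alpha'')-i\operatorname{tr}(\alpha''\wedge\alpha')=2i\operatorname{tr}(\alpha'\wedge\alpha'')$. With (10) and $dz\wedge d\bar z=-2i\,dx\wedge dy$, the integral is
$$2i\int(-2)\langle\beta_z,\beta_{\bar z}\rangle(-2i)\,dx\,dy=-8\int\langle\beta_z,\beta_{\bar z}\rangle\,dx\,dy=-4E(V),$$
independently of $t$. Multiplying by $3$ and integrating over $[0,L]$ gives (11).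

**Step 4: the periods of $\omega$.** We show that for every smooth $f:S^3\to G$,
$$\int_{S^3}f^*\omega\in48\pi^2\mathbb Z .\tag{12}$$
Left-translating $f$ to make it based does not change the integral. As $\omega$ is closed, $[f]\mapsto\int f^*\omega$ is a homomorphism $h_\omega:\pi_3(G)\to\mathbb R$, so it suffices to evaluate it on generators. The group $G$ deformation retracts to $SO(N_0-\nu)$ with $N_0-\nu\ge4$. The fibrations $SO(k)\to SO(k+1)\to S^k$ and $\pi_3(S^k)=0$ for $k\ge4$ show that $\pi_3(SO(4))\to\pi_3(G)$ is onto. The double cover $Sp(1)\times Sp(1)\to SO(4)$, $(a,b)\mapsto(y\mapsto ay\bar b)$, is an isomorphism on $\pi_3$, so $\pi_3(SO(4))$ is generated by $L(g)y=gy$ and $R(g)y=y\bar g$ on $\mathbb R^4=\mathbb H$, $g\in Sp(1)=S^3$.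

On $Sp(1)$, $g^{-1}dg=i\theta_1+j\theta_2+k\theta_3$ with $(\theta_a)$ an orthonormal coframe. With $(e_1,e_2,e_3)=(i,j,k)$, its cube is $\sum_\sigma\mathrm{sgn}(\sigma)\,e_{\sigma1}e_{\sigma2}e_{\sigma3}\,\theta_1\wedge\theta_2\wedge\theta_3$. The units anticommute and $ijk=-1$, so each of the six terms is $-1$, and the cube is $-6\,\theta_1\wedge\theta_2\wedge\theta_3$. Since $L$ extends to an algebra homomorphism $\mathbb H\to\mathrm{End}(\mathbb R^4)$, $L^*\omega$ is the trace on $\mathbb R^4$ of multiplication by this scalar 3-form: $L^*\omega=-24\,\theta_1\wedge\theta_2\wedge\theta_3$. Extending $L(g)$ by the identity to $\mathbb E$ does not change the trace. The volume of $S^3$ is $2\pi^2$, so $h_\omega([L])=\mp48\pi^2$. With $c(y)=\bar y$ we have $cL(g)c^{-1}y=\overline{g\bar y}=y\bar g=R(g)y$; by conjugation invariance $h_\omega([R])=h_\omega([L])$. This proves (12).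

**The full circle.** The natural attempt is to use the whole loop. Since $\alpha_{2\pi}=\alpha_0$, uniqueness gives $\Phi_{2\pi}=\Phi_0$. As $\pi_2(G)=0$, $\Phi_0$ can be contracted to a constant. Attach this contraction at $t=0$, and the same contraction run backwards at $t=2\pi$. The two caps contribute opposite integrals, and collapsing the ends produces a map $S^3\to G$ along which $\omega$ integrates to $\pm24\pi E(V)$, by (11) with $L=2\pi$. Then (12) yields $24\pi E(V)\in48\pi^2\mathbb Z$, that is,
$$E(V)\in2\pi\mathbb Z .$$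
This is exactly a factor $2$ short. Nothing in (12) can be sharpened, because the value $\pm48\pi^2$ is attained. To gain the factor $2$ one has to close up after half the time, at $t=\pi$; but there $\Phi_\pi\ne\Phi_0$ in general, and the loop is not closed.

## 5. Half of the loop closes up after a twist

Proposition 1 follows because the two ends of the half loop differ by conjugation with a *constant* matrix that preserves $\omega$.

**Step 1: comparing the ends.** Let $Q=\mathrm{diag}(I,-I)\in O(\mathbb E)$ with respect to the blocks $V,V^\perp$. Conjugation by $Q$ keeps block-diagonal matrices and changes the sign of off-diagonal ones, so $\alpha_\pi=\alpha_{\mathfrak k}-\alpha_{\mathfrak p}=Q\alpha_0Q^{-1}$. The map $Q\Phi_0Q^{-1}$ has values in $G$, equals $I$ at $p_0$, and has Maurer–Cartan form $Q\alpha_0Q^{-1}$. By uniqueness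
$$\Phi_\pi=Q\Phi_0Q^{-1}.\tag{13}$$
Here the global frames matter: they make $\alpha_t$ a global form and $Q$ a constant matrix.

**Step 2: a smooth map on $S^3$.** We cap the ends by a contraction and by its $Q$-conjugate. Since $\pi_2(G)=0$, $\Phi_0$ is null-homotopic. Choose the homotopy smooth and reparametrize it to be stationary near its ends: there is a smooth $h:S^2\times[0,1]\to G$ with $h(\cdot,s)$ constant in both variables for $s$ near $0$, and $h(\cdot,s)=\Phi_0$ for $s$ near $1$. Let $\tau:[0,\pi]\to[0,\pi]$ be smooth and nondecreasing, with $\tau=0$ near $0$ and $\tau=\pi$ near $\pi$. Define $\tilde f:S^2\times[-1,\pi+1]\to G$ by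
$$\tilde f(p,s)=\begin{cases}h(p,s+1),&-1\le s\le0,\\ \Phi(p,\tau(s)),&0\le s\le\pi,\\ Q\,h(p,\pi+1-s)\,Q^{-1},&\pi\le s\le\pi+1.\end{cases}$$
Near $s=0$ both definitions give $\Phi_0$. Near $s=\pi$ the middle one gives $\Phi_\pi$ and the third gives $Q\Phi_0Q^{-1}$, which agree by (13). So $\tilde f$ is smooth. It is constant near each end, so it descends to a smooth $f:S^3\to G$ on the 3-sphere obtained by collapsing each end to a point.

**Step 3: the integral.** The first piece contributes $\int_{S^2\times[0,1]}h^*\omega$. The third contributes minus this, because $\omega$ is invariant under conjugation by $Q$ and $s\mapsto\pi-s$, which carries the third interval to the first, reverses orientation. The middle piece gives (11) with $L=\pi$, since $(p,s)\mapsto(p,\tau(s))$ has degree 1 relative to the boundary. Hence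
$$\int_{S^3}f^*\omega=\pm12\pi E(V).$$
By (12), $12\pi E(V)\in48\pi^2\mathbb Z$, that is, $E(V)\in4\pi\mathbb Z$. This proves Proposition 1. $\blacksquare$

The bundle $V_0$ of Example 2.2 has $\nu=0$, $N_0=4$ and $E(V_0)=2\pi$, so the frame hypothesis in Proposition 1 cannot be omitted.

## 6. Immersed spheres give trivial bundles

We complete the proof of Theorem A. Recall that an oriented bundle of rank $r$ over $S^2$ is classified by its clutching class in $\pi_1(SO(r))$.

**Step 1: reduction to $n\ge5$.** If $n=3,4$, compose $x$ with a totally geodesic inclusion $S^n\subset S^5$. The normal bundle acquires a flat trivial summand in which $A$ has no component. So $H$, $A^\circ$, the Euler–Lagrange equation and $W$ are preserved. Let $n\ge5$ from now on. (For $n=4$ the rank of $N$ is $2$, and Step 3 below would not apply, as $\pi_1(SO(2))=\mathbb Z$.)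

**Step 2: a global frame of $V$.** With $\hat X$ from Section 3 put $e_0=(X+\hat X)/\sqrt2$, $e_1=(X-\hat X)/\sqrt2$. These are globally defined and orthogonal to each other and to $T$, with $\langle e_0,e_0\rangle=-1$ and $\langle e_1,e_1\rangle=1$. So $V=\mathbb Re_0\oplus(\mathbb Re_1\oplus T)$ orthogonally. Because $x$ is an immersion, $T\cong TS^2$, and $\mathbb R\oplus TS^2$ is trivial by the standard embedding $S^2\subset\mathbb R^3$. So the positive definite bundle $\mathbb Re_1\oplus T$ is trivial, and Gram–Schmidt gives a global orthonormal frame. We orient $V$ by the resulting frame.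

**Step 3: a global frame of $V^\perp\cong N$.** $N$ is orientable since $S^2$ is simply connected. We have $S^2\times\mathbb R^{n+1}=\mathbb Rx\oplus dx(TS^2)\oplus N\cong\mathbb R^3\oplus N$, again because $x$ is an immersion. So the clutching class of $N$ in $\pi_1(SO(n-2))$ becomes trivial in $\pi_1(SO(n+1))$. As $n-2\ge3$, the map $\pi_1(SO(n-2))\to\pi_1(SO(n+1))$ is an isomorphism $\mathbb Z_2\to\mathbb Z_2$. Hence $N$ is trivial and has a global orthonormal frame.

**Step 4: conclusion.** By (9), $V$ is harmonic, and $V^\perp$ is positive definite. Proposition 1 applies with $\nu=1$, $N_0=n+2$, $N_0-\nu=n+1\ge6$, and Step 3 of Section 3 gives $W(x)=E(V)\in4\pi\mathbb Z$ with $W(x)\ge0$. For $n\ge4$, all values $4\pi k$ are realized by Montiel's examples in $S^4$, composed with a totally geodesic inclusion $S^4\subset S^n$; this preserves the Euler–Lagrange equation and $W$ as in Step 1. This proves Theorem A. $\blacksquare$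

## 7. Parity and $w_2$: branch points and a $6\pi$ sphere

The following complement is not used for Theorem A. It shows exactly what replaces Proposition 1 when the bundles are not trivial.

**Theorem B.** Every harmonic $V$ as in Section 2 satisfies $E(V)\in2\pi\mathbb Z$ and $E(V)/2\pi\equiv w_2(V)\pmod2$. In particular:

1. (Branched case.) Let $x:S^2\to S^n$ be a smooth map which is a conformal Willmore immersion off finitely many points. Near each such point suppose $x_z=z^k\xi$ with $\xi$ smooth and nowhere zero, $k\ge1$ (the order), and suppose the bundle $V$ of Section 3 extends smoothly to $S^2$ with signature $(1,3)$. If $b$ is the sum of the orders, then $W(x)\in2\pi\mathbb Z$ and $W(x)/2\pi\equiv b\pmod2$.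
2. There is such a branched $x:S^2\to S^4$ with $b=1$ and $W(x)=6\pi$. So immersedness cannot be dropped in Theorem A.
3. The energy $\frac12\int|d\varphi|^2$ of every harmonic map $\varphi:S^2\to S^m$ is in $4\pi\mathbb Z$.

**Step 1: stabilization.** This step makes all ranks large enough for the classification of bundles by $w_2$. Replace $\mathbb E$ by $\mathbb E\oplus\mathbb R^3\oplus\mathbb R^3$, adding one constant $\mathbb R^3$ to $V$ and the other to $V^\perp$. The form $\beta$ vanishes on the new part of $V$, so harmonicity, $E$ and $w_2(V)$ do not change. We may thus assume that $V^\perp$ and a maximal positive subbundle of $V$ have rank $\ge3$; then $N_0-\nu\ge6$. Over $S^2$ all bundles are orientable, and $V\oplus V^\perp$ is trivial, so $w_2(V)=w_2(V^\perp)$.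

**Step 2: the case $w_2(V)=0$.** If $\nu=1$, fix a constant vector $e\in\mathbb E$ with $\langle e,e\rangle<0$. Its $V$-part satisfies $\langle e^V,e^V\rangle=\langle e,e\rangle-|e^\perp|^2<0$, so it spans a trivial timelike line subbundle of $V$, which we split off. What remains of $V$, and $V^\perp$, are positive, orientable, of rank $\ge3$, and have $w_2=0$. Since $\pi_1(SO(r))=\mathbb Z_2$ is detected by $w_2$ for $r\ge3$, they are trivial. Proposition 1 gives $E(V)\in4\pi\mathbb Z$.

**Step 3: the case $w_2(V)\ne0$.** Use the bundle $V_0$ of Example 2.2 to correct the parity. In $S^2\times(\mathbb E\oplus\mathbb R^4)$ the bundle $V\oplus V_0$ is harmonic, because all data are block diagonal. Also $w_2(V\oplus V_0)=w_2(V)+w_2(V_0)=0$, and $E(V\oplus V_0)=E(V)+2\pi$. By Step 2, $E(V)+2\pi\in4\pi\mathbb Z$. This proves the general statement. $\blacksquare$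

**Step 4: proof of part 1.** We compute $w_2(V)$ from the branch orders. The computations of Section 3 hold off the branch points, so $V$ is harmonic there by (9), and on all of $S^2$ by continuity; (7) gives $W(x)=E(V)$. Since $V$ has signature $(1,3)$, $V^\perp$ is positive definite.

From $\langle x_z,x_z\rangle=0$ and continuity, $\langle\xi,\xi\rangle=0$, and $\xi\ne0$, so $\mathrm{Re}\,\xi,\mathrm{Im}\,\xi$ are orthogonal of equal nonzero length. Hence the vectors $(0,\mathrm{Re}\,\xi),(0,\mathrm{Im}\,\xi)$ near the branch points, together with $T$ elsewhere, span a smooth positive rank-2 bundle $\tilde T$. By continuity $\tilde T\subset V$, $X\in V$ and $X\perp\tilde T$. The bundle $\tilde T^\perp\cap V$ has signature $(1,1)$, so it is a sum of two line bundles over $S^2$, hence trivial. So $w_2(V)=w_2(\tilde T)$.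

Let $\mathcal E\subset S^2\times\mathbb C^{n+1}$ be the complex line bundle spanned by $\xi$ near the branch points and by $x_z$ elsewhere. Taking real parts, $(a+ib)\xi\mapsto a\,\mathrm{Re}\,\xi-b\,\mathrm{Im}\,\xi$, gives an isomorphism of real bundles $\mathcal E\cong\tilde T$. The complex bundle map $T^{1,0}S^2\to\mathcal E$, $\partial_z\mapsto x_z$, vanishes exactly at the branch points, where it is $z^k$ times a nonvanishing smooth function. As $\deg T^{1,0}S^2=2$, $\deg\mathcal E=2+b$, so $w_2(V)\equiv2+b\equiv b\pmod 2$. The general statement gives part 1. $\blacksquare$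

**Step 5: proof of part 2.** Let
$$f=\Big(\frac1{z^3-1},\frac{z^2}{z^3-1}\Big):S^2\dashrightarrow\mathbb C^2=\mathbb R^4,\qquad x=\sigma^{-1}\circ f,\qquad\sigma^{-1}(y)=\frac{(2y,|y|^2-1)}{1+|y|^2},$$
with $\sigma$ the stereographic projection $S^4\setminus\{pt\}\to\mathbb R^4$.

*Smoothness and branching.* At the three simple poles, $f=\zeta^{-1}a(\zeta)$ in a local coordinate $\zeta$, with $a$ holomorphic and $a(0)\ne0$. Then $f/|f|^2=\bar\zeta\,a(\zeta)/|a(\zeta)|^2$ is a smooth immersion at $\zeta=0$. Since $\sigma^{-1}(y)$ and $\sigma^{-1}(y/|y|^2)$ differ by a reflection of $S^4$, $x$ is a smooth immersion there too. Elsewhere in $\mathbb C$, $f'=-(z^3-1)^{-2}\big(3z^2,\,z(z^3+2)\big)$ vanishes only at $z=0$, to first order. At $z=\infty$, with $\zeta=1/z$, $f_2=\zeta/(1-\zeta^3)$, so $f$ is immersed. As $f$ is holomorphic and $\sigma^{-1}$ is conformal, $x$ is conformal, at the poles by continuity.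

Use the notation $v^\pm$, $W^\pm$ of Example 2.2. As an $\mathbb R^4$-valued map, $f=f^++f^-$ with $f^+$ holomorphic and $f^-=\overline{f^+}$. So $f_z=(f')^+$, $f_{z\bar z}=0$, $\langle f_z,f_z\rangle=0$, and $\langle f_z,f_{\bar z}\rangle=\frac12|f'|^2=:\rho$. Near $0$, $f_z=z\xi_0$ with $\xi_0=(f'/z)^+$ holomorphic and $\xi_0(0)\ne0$. Hence $x_z=z\,d\sigma^{-1}(\xi_0)$: there is one branch point, of order $1$, and $b=1$.

*The bundle $V$.* In $\mathbb R^{1,5}$, with coordinates ordered as $\mathbb R\times\mathbb R^4\times\mathbb R$, let $o=(\frac12,0,-\frac12)$ and $\iota=(1,0,1)$. They are null, orthogonal to $\mathbb R^4$, and $\langle o,\iota\rangle=-1$. Off the poles,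
$$X=(1,\sigma^{-1}(f))=\frac2{1+|f|^2}\,\tilde X,\qquad\tilde X=o+f+\tfrac12|f|^2\iota .$$
The space $V^{\mathbb C}=\mathrm{span}\{X,X_z,X_{\bar z},X_{z\bar z}\}$ is unchanged when $X$ is rescaled by a function, by the product rule, so it may be computed from $\tilde X$:
$$\tilde X_z=f_z+\langle f_z,f\rangle\iota,\qquad\tilde X_{z\bar z}=\langle f_z,f_{\bar z}\rangle\iota=\rho\,\iota .$$
Off $z=0$ and the poles, $V^{\mathbb C}$ has basis $\iota,\tilde X,\tilde X_z,\tilde X_{\bar z}$. Near $z=0$, $\tilde X_z=z\,\xi_1$ with $\xi_1=\xi_0+\langle\xi_0,f\rangle\iota$, and $V^{\mathbb C}=\mathrm{span}\{\iota,\tilde X,\xi_1,\bar\xi_1\}$ off $0$. These four vectors are smooth through $0$. Their only nonzero products are $\langle\iota,\tilde X\rangle=-1$ and $\langle\xi_1,\bar\xi_1\rangle=\langle\xi_0,\bar\xi_0\rangle>0$; for instance $\langle\xi_1,\tilde X\rangle=\langle\xi_0,f\rangle-\langle\xi_0,f\rangle=0$. So $V$ extends smoothly across $0$ with signature $(1,3)$.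

*The Willmore equation.* Work off $0$ and the poles. In the basis $\iota,\tilde X,\tilde X_z,\tilde X_{\bar z}$ the only nonzero products are $\langle\iota,\tilde X\rangle=-1$ and $\langle\tilde X_z,\tilde X_{\bar z}\rangle=\rho$. Clearly $\beta_z\iota=0$, $\beta_z\tilde X=0$, and $\beta_z\tilde X_{\bar z}=(\rho\iota)^\perp=0$. Next, $\tilde X_{zz}=f_{zz}+\langle f_{zz},f\rangle\iota$ satisfies $\langle\tilde X_{zz},\tilde X\rangle=0$, $\langle\tilde X_{zz},\iota\rangle=0$ and $\langle\tilde X_{zz},\tilde X_z\rangle=\frac12\partial_z\langle\tilde X_z,\tilde X_z\rangle=0$. So its $V$-part is $c\tilde X_z$ with $c=\langle f_{zz},f_{\bar z}\rangle/\rho$, and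
$$q:=\beta_z\tilde X_z=\tilde X_{zz}-c\tilde X_z,\qquad q_{\bar z}=\rho_z\iota-c_{\bar z}\tilde X_z-c\rho\,\iota\in V^{\mathbb C}.$$
Therefore $\nabla_{\bar z}q=0$. Now check $\nabla_{\bar z}\beta_z$ on the basis. On $\iota$ it is $0$. On $\tilde X$ it is $-\beta_z\tilde X_{\bar z}=0$. On $\tilde X_z$ it is $\nabla_{\bar z}q-\beta_z(\rho\iota)=0$. On $\tilde X_{\bar z}$ it is the conjugate of the last, by (3). So $V$ is harmonic, and by (9) $x$ is Willmore off $0$ and the poles; at the poles, where $x$ is immersed, the Euler–Lagrange equation holds by continuity. All hypotheses of part 1 are satisfied.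

*The energy.* The dual vector of $\tilde X_z$ is $\tilde X_{\bar z}/\rho$, and $\beta_z\tilde X_{\bar z}=\beta\tilde X=\beta\iota=0$, so $\langle\beta_z,\beta_{\bar z}\rangle=\langle q,\bar q\rangle/\rho$. Modulo $\iota$, $q$ is $(f''-cf')^+$. Polarizing $\langle v^+,\overline{v^+}\rangle=\frac12|v|^2$ shows that $c$ is the Hermitian product of $f''$ with $f'$ divided by $|f'|^2$. So $f''-cf'$ is the Hermitian projection of $f''$ orthogonal to $f'$, and by Lagrange's identity $|f''-cf'|^2=|f_1'f_2''-f_2'f_1''|^2/|f'|^2$. Hence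
$$\langle\beta_z,\beta_{\bar z}\rangle=\frac{\frac12|f''-cf'|^2}{\frac12|f'|^2}=\frac{|f_1'f_2''-f_2'f_1''|^2}{|f'|^4}=\frac{|g'|^2}{(1+|g|^2)^2},\qquad g=\frac{f_2'}{f_1'}=\frac{z^3+2}{3z}.$$
By (7),
$$W(x)=\int\frac{2|g'|^2}{(1+|g|^2)^2}\,dx\,dy=\deg g\int_{\mathbb C}\frac{2\,dx\,dy}{(1+|z|^2)^2}=2\pi\deg g=6\pi .$$
This agrees with part 1: $6\pi/2\pi=3\equiv b=1\pmod2$. $\blacksquare$

**Step 6: proof of part 3.** By Example 2.1, $V=\mathbb R\varphi$ is harmonic with $E(V)=\frac12\int|d\varphi|^2$, and $w_2(V)=0$ because $V$ is a line bundle. The general statement gives $E(V)\in4\pi\mathbb Z$. For the Veronese sphere of Example 1.2, which is conformal and harmonic, $\frac12\int|dx|^2$ is the area $12\pi$, as it should be. $\blacksquare$
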